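\title{The constant $2/\sqrt{\pi}$ in the $4/3$ inequality for complex bilinear forms on $c_0$ is not sharp}

\begin{abstract}
The coefficients of a continuous bilinear form $U$ on $c_0\times c_0$ over the complex field have $\ell_{4/3}$ norm at most $\frac{2}{\sqrt\pi}\|U\|$. We prove that $2/\sqrt\pi$ is not the smallest constant in this inequality. The inequality belongs to a family of mixed $(\ell_p,\ell_q)$ inequalities with $\frac1p+\frac1q=\frac32$, and we show that the best constant equals $2/\sqrt\pi$ for $p=1$ and $p=2$ and is strictly smaller for every $1<p<2$. The proof combines a deterministic inequality for matrices, which puts a floor under each column sum, with a strict Khinchine inequality for Steinhaus sums. The improvement is not explicit, because one step uses compactness.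
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $c_0$ be the Banach space of complex sequences converging to $0$, with the sup norm, and let $(e_i)_{i\ge1}$ be its canonical unit vectors. For a continuous bilinear form $U:c_0\times c_0\to\mathbb C$ put
\[
\|U\|=\sup\{|U(z,w)|:\ \|z\|_\infty\le1,\ \|w\|_\infty\le1\}.
\]
The norm is the largest value of $|\sum a_{ij}z_iw_j|$, where $a_{ij}=U(e_i,e_j)$. It can be much smaller than $\sum|a_{ij}|$, because the products $z_iw_j$ cannot align the phases of all the entries at once. It is well known that the entries are nevertheless summable to the power $4/3$: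
\begin{equation}\label{eq:fourthirds}
\Big(\sum_{i,j=1}^\infty|U(e_i,e_j)|^{4/3}\Big)^{3/4}\le\frac2{\sqrt\pi}\,\|U\|.
\end{equation}
The problem, taken from Cavalcante and Pellegrino \cite{CP}, is whether $2/\sqrt\pi$ is the smallest constant for which \eqref{eq:fourthirds} holds for all continuous bilinear forms $U:c_0\times c_0\to\mathbb C$. We show that it is not.

The inequality is best seen as the midpoint of a family. For $1\le p\le2$ define $q\in[1,2]$ by $\frac1p+\frac1q=\frac32$, put
\[
N_p(U)=\Big(\sum_j\Big(\sum_i|U(e_i,e_j)|^p\Big)^{q/p}\Big)^{1/q},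
\]
and let $C_p$ be the smallest constant such that $N_p(U)\le C_p\|U\|$ for all continuous bilinear $U:c_0\times c_0\to\mathbb C$. Thus $N_p$ takes the $\ell_p$ norm of each column of $(a_{ij})$ and then the $\ell_q$ norm of the results. For $p=q=4/3$ it is the left side of \eqref{eq:fourthirds}.

\begin{theorem}\label{thm:main}
We have $C_p<2/\sqrt\pi$ for every $1<p<2$, while $C_1=C_2=2/\sqrt\pi$. In particular, the smallest constant in \eqref{eq:fourthirds} satisfies $1\le C_{4/3}<2/\sqrt\pi$.
\end{theorem}

The exact value of $C_{4/3}$ is not determined here.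

Three examples show what the definitions measure. The form $U(z,w)=z_1w_1$ has $N_p(U)=\|U\|=1$, so $C_p\ge1$ for all $p$; this is the lower bound in the theorem. A diagonal form $\sum_{i\le n} d_iz_iw_i$ has norm $\sum|d_i|$ and $N_p=(\sum|d_i|^q)^{1/q}\le\sum|d_i|$, so it gives nothing more. Cancellation first appears in the Fourier matrix $F=(e^{2\pi\mathrm i\,kl/n})_{k,l\le n}$. Since $F/\sqrt n$ is unitary, $|\sum F_{kl}z_kw_l|\le\sqrt n\,\|z\|_2\|w\|_2\le n^{3/2}$, while the mixed $(\ell_p,\ell_q)$ norm of $F$ is $n^{1/p+1/q}$. Hence no inequality of this type holds when $\frac1p+\frac1q>\frac32$, and in particular the exponent $4/3$ in \eqref{eq:fourthirds} cannot be lowered.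

Throughout, $\kappa=2/\sqrt\pi$. Sections~\ref{sec:prelim}--\ref{sec:interp} prove $C_1=C_2=\kappa$ and $C_p\le\kappa$, and identify what equality would require. Sections~\ref{sec:floor} and \ref{sec:strict} contain the two ingredients that exclude it, and Section~\ref{sec:proof} combines them.

\section{Matrices and Steinhaus sums}\label{sec:prelim}

\subsection*{Reduction to matrices}
For a complex $m\times n$ matrix $A=(a_{ij})$ let $\|A\|=\sup\{|\sum a_{ij}z_iw_j|:|z_i|\le1,\ |w_j|\le1\}$, and define $N_p(A)$ as above. A matrix $A$ defines a form on $c_0\times c_0$ with the same norm and the same $N_p$. Conversely, a finite section $(U(e_i,e_j))_{i\le m,\,j\le n}$ of a form $U$ has norm at most $\|U\|$, since vectors may be extended by zeros, and $N_p(U)$ is the supremum of $N_p$ over the finite sections. So $C_p$ is the supremum of $N_p(A)/\|A\|$ over nonzero finite matrices of all sizes. For such a matrix put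
\[
c_j=\Big(\sum_i|a_{ij}|^2\Big)^{1/2},\qquad t_j=\sum_i|a_{ij}|,\qquad h_j(z)=\sum_ia_{ij}z_i .
\]
Zero columns contribute to nothing and are discarded, so $c_j>0$. Let $\mathbb T$ be the unit circle. For fixed $z$ the best choice of $w$ gives $\sum_j|h_j(z)|$. This function is convex in each $z_i$, and every point of the closed disc lies on a chord of $\mathbb T$, so its maximum is attained on $\mathbb T^m$. The same holds with rows and columns exchanged:
\begin{equation}\label{eq:norm}
\|A\|=\max_{z\in\mathbb T^m}\sum_j|h_j(z)|=\max_{w\in\mathbb T^n}\sum_i\Big|\sum_ja_{ij}w_j\Big|=\|A^{T}\|.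
\end{equation}
We also record Minkowski's inequality in the form used below. For a set $J$ of columns, the triangle inequality in $\ell_2(J)$, applied to the vectors $(|a_{ij}|)_{j\in J}$, $i=1,\dots,m$, reads
\begin{equation}\label{eq:mink}
\Big(\sum_{j\in J}t_j^2\Big)^{1/2}\le\sum_i\Big(\sum_{j\in J}|a_{ij}|^2\Big)^{1/2}.
\end{equation}

\subsection*{Steinhaus sums}
A maximum over $\mathbb T^m$ is at least the average, and this brings in probability. \emph{Steinhaus variables} are independent random variables $z_1,z_2,\dots$, each uniformly distributed on $\mathbb T$. For a finite complex sequence $a$ let $X_a=\sum a_iz_i$. The $z_i$ are orthonormal in $L^2$, so $\mathbb E|X_a|^2=\sum|a_i|^2$. Multiplying $z_i$ by a unimodular constant does not change its law, so the law of $X_a$ depends only on the moduli $|a_i|$, and not on their order. The one external result that we use bounds the first moment from below.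

\begin{theorem}[Sawa \cite{Sawa}]\label{thm:sawa}
For finitely many complex numbers $a_i$ and Steinhaus variables $z_i$,
\begin{equation}\label{eq:sawa}
\mathbb E\Big|\sum a_iz_i\Big|\ge\frac{\sqrt\pi}2\Big(\sum|a_i|^2\Big)^{1/2}.
\end{equation}
\end{theorem}

The constant $\sqrt\pi/2=1/\kappa$ is a Gaussian moment. Let $G$ be a standard complex Gaussian variable, with density $\pi^{-1}e^{-|u|^2}$ on $\mathbb C$. Then $\mathbb E|G|^2=1$ and $P(|G|>t)=e^{-t^2}$, so for $\tau\ge0$
\begin{equation}\label{eq:gauss}
\mathbb E\max(|G|,\tau)=\tau+\int_\tau^\infty e^{-t^2}\,dt=\frac{\sqrt\pi}2+\gamma(\tau),\qquad\gamma(\tau)=\int_0^\tau(1-e^{-t^2})\,dt .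
\end{equation}
In particular $\mathbb E|G|=\sqrt\pi/2$, and $\gamma(\tau)>0$ for $\tau>0$. Recall that $X_k\to X$ \emph{in law} means $\mathbb Ef(X_k)\to\mathbb Ef(X)$ for all bounded continuous $f$. The functions that we need are unbounded, and a bound on second moments takes care of this.

\begin{lemma}\label{lem:ui}
Let $X_k\to X$ in law, with $\mathbb E|X_k|^2\le1$ and $\mathbb E|X|^2\le1$. Then $\mathbb E\max(|X_k|,\tau)\to\mathbb E\max(|X|,\tau)$ for every $\tau\ge0$.
\end{lemma}

\begin{proof}
Let $f(u)=\max(|u|,\tau)$ and $f_R=\min(f,R)$ for $R>0$. Then $f_R$ is bounded and continuous, and $0\le f(u)-f_R(u)\le f(u)^2/R\le(|u|^2+\tau^2)/R$. Hence $\limsup_k|\mathbb Ef(X_k)-\mathbb Ef(X)|\le2(1+\tau^2)/R$ for every $R$.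
\end{proof}

Let $S_m=m^{-1/2}(z_1+\dots+z_m)$. The real and imaginary parts of $z_1$ are centered and uncorrelated with variance $\frac12$, so $S_m\to G$ in law by the central limit theorem in $\mathbb R^2$, and Lemma~\ref{lem:ui} gives
\begin{equation}\label{eq:clt}
\mathbb E\max(|S_m|,\tau)\to\tfrac{\sqrt\pi}2+\gamma(\tau)\qquad(m\to\infty,\ \tau\ge0).
\end{equation}
With $\tau=0$ this shows that the constant in \eqref{eq:sawa} cannot be increased.

\section{The endpoints $p=1$ and $p=2$}\label{sec:end}

For $p=2$ we have $q=1$ and $N_2(A)=\sum_jc_j$; for $p=1$ we have $q=2$ and $N_1(A)=(\sum_jt_j^2)^{1/2}$.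

\begin{proposition}\label{prop:end}
If $\|A\|\le1$, then
\begin{equation}\label{eq:end}
\sum_jc_j\le\kappa,\qquad\sum_jt_j^2\le\kappa^2 .
\end{equation}
Both constants are optimal, that is, $C_1=C_2=\kappa$.
\end{proposition}

\begin{proof}
Average \eqref{eq:norm} over Steinhaus $z$ and apply \eqref{eq:sawa} to each column: $1\ge\sum_j\mathbb E|h_j(z)|\ge\kappa^{-1}\sum_jc_j$. This is the first bound. Applied to $A^T$, it says that the right side of \eqref{eq:mink}, with $J$ the set of all columns, is at most $\kappa$, which gives the second bound.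

For optimality we need a matrix for which $\sum_j|h_j(z)|$ hardly depends on $z$, so that averaging loses nothing, and whose columns are long and flat, so that \eqref{eq:sawa} loses nothing. We take as columns all phase patterns on a fine grid. Fix $m,L\ge1$, let $\omega=e^{2\pi\mathrm i/L}$, and let $A$ have $m$ rows and $n=L^m$ columns indexed by $\ell\in\{0,\dots,L-1\}^m$, with entries $a_{i\ell}=\omega^{\ell_i}$. Fix $z\in\mathbb T^m$. Let $\ell$ be a uniformly random column index and let $\phi_1,\dots,\phi_m$ be uniform on $[0,2\pi/L)$, all independent. Then $u_i=\omega^{\ell_i}e^{\mathrm i\phi_i}z_i$ are Steinhaus variables and $|u_i-\omega^{\ell_i}z_i|\le2\pi/L$. Therefore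
\[
\frac1n\sum_\ell|h_\ell(z)|=\mathbb E\Big|\sum_i\omega^{\ell_i}z_i\Big|\le\mathbb E\Big|\sum_iu_i\Big|+\frac{2\pi m}L=\sqrt m\,\mathbb E|S_m|+\frac{2\pi m}L .
\]
The right side does not depend on $z$, so it bounds $\|A\|/n$. Now $N_2(A)=n\sqrt m$, and $A^T$ has $m$ columns of $\ell_1$ norm $n$, so $N_1(A^T)=(mn^2)^{1/2}=n\sqrt m$. Since $\|A^T\|=\|A\|$, both $C_2$ and $C_1$ are at least $(\mathbb E|S_m|+2\pi\sqrt m/L)^{-1}$. Let $L\to\infty$, then $m\to\infty$, and use \eqref{eq:clt} with $\tau=0$.
\end{proof}

\section{Interpolation, and what equality would require}\label{sec:interp}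

Let $1<p<2$, so that $1<q<2$, and put
\[
\lambda=2-q\in(0,1);\qquad\text{then}\quad\lambda+2(1-\lambda)=q .
\]
For $p=q=4/3$ we have $\lambda=2/3$. Let $\theta=2-\frac2p=\frac2q-1$, so that $\frac{p\theta}2+p(1-\theta)=1$, $q\theta=\lambda$ and $q(1-\theta)=2(1-\lambda)$. H\"older's inequality in column $j$ gives
\[
\sum_i|a_{ij}|^{p}=\sum_i|a_{ij}|^{p\theta}|a_{ij}|^{p(1-\theta)}\le(c_j^2)^{p\theta/2}\,t_j^{\,p(1-\theta)}.
\]
Raise this to the power $q/p$ and sum over $j$:
\begin{equation}\label{eq:holder1}
N_p(A)^q\le\sum_jc_j^\lambda\,(t_j^2)^{1-\lambda}.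
\end{equation}
A second application of H\"older's inequality gives, for any set $J$ of columns,
\begin{equation}\label{eq:holder2}
\sum_{j\in J}c_j^\lambda(t_j^2)^{1-\lambda}\le\Big(\sum_{j\in J}c_j\Big)^\lambda\Big(\sum_{j\in J}t_j^2\Big)^{1-\lambda}.
\end{equation}
If $\|A\|\le1$, then \eqref{eq:holder1}, \eqref{eq:holder2} and \eqref{eq:end} yield $N_p(A)^q\le\kappa^{\lambda+2(1-\lambda)}=\kappa^q$. So $C_p\le\kappa$, and for $p=4/3$ this is \eqref{eq:fourthirds}.

For $C_p=\kappa$ one matrix would have to be nearly extremal for both bounds in \eqref{eq:end}, and also for \eqref{eq:holder2}, where equality forces the sequences $(c_j)$ and $(t_j^2)$ to be proportional. With $\sum c_j\approx\kappa$ and $\sum t_j^2\approx\kappa^2$, this means $t_j^2\approx\kappa c_j$ for most columns. The matrices of Proposition~\ref{prop:end} are far from this: they are extremely wide for $p=2$ and extremely tall for $p=1$. For the $m\times n$ matrix $A$ built there, \eqref{eq:end} gives $\|A\|\ge n\sqrt m/\kappa$, so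
\[
\frac{N_p(A)}{\|A\|}\le\kappa\,\frac{m^{1/p}n^{1/q}}{n\sqrt m}=\kappa\Big(\frac mn\Big)^{1-1/q},\qquad\frac{N_p(A^T)}{\|A^T\|}\le\kappa\Big(\frac mn\Big)^{1-1/p},
\]
and $m/n=m/L^m$ tends to $0$ as $L\to\infty$. This suggests that $C_p<\kappa$. It proves nothing, since other matrices could be nearly extremal at both ends. A proof needs an inequality that involves $c_j$ and $t_j$ together, namely: columns with $t_j^2\ge Mc_j$, for a fixed small $M>0$, lose a fixed proportion in the bound $\sum c_j\le\kappa$. The next two sections establish this.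

\section{A floor under the column sums}\label{sec:floor}

The bound $\sum c_j\le\kappa$ came from $\sum_j|h_j(z)|\le1$. When $h_j(z)$ happens to be small, column $j$ contributes almost nothing to this sum, although the column itself is not small. We recover a contribution by rotating the column through all phases. The gain is of second order, as the following computation on the circle shows.

\begin{lemma}\label{lem:circle}
Let $r,v\in\mathbb C$ and let $\zeta$ be uniform on $\mathbb T$.
\begin{enumerate}
\item[(i)] If $|v|\le|r|$ and $r\ne0$, then $\displaystyle\mathbb E|r+\zeta v|\ge|r|+\frac{|v|^2}{4|r|}+\frac{|v|^4}{64|r|^3}$.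
\item[(ii)] In all cases, $\mathbb E|r+\zeta v|\ge\big(|r|^2+\tfrac12|v|^2\big)^{1/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By homogeneity and rotation invariance of $\zeta$ we may take $r=1$ and $v=x\in[0,1]$. For $x<1$ the binomial series $(1+x\zeta)^{1/2}=\sum_k\binom{1/2}kx^k\zeta^k$ converges uniformly on $\mathbb T$, and the powers $\zeta^k$ are orthonormal, so Parseval's identity gives
\[
\mathbb E|1+x\zeta|=\mathbb E\big|(1+x\zeta)^{1/2}\big|^2=\sum_{k\ge0}\binom{1/2}k^2x^{2k}\ge1+\frac{x^2}4+\frac{x^4}{64},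
\]
because $\binom{1/2}1=\frac12$ and $\binom{1/2}2=-\frac18$. Both ends are continuous in $x$, so the bound holds for $x=1$ too.

(ii) The case $r=v=0$ is trivial. If $|v|\le|r|\ne0$, put $u=|v|^2/|r|^2$. By (i), $\mathbb E|r+\zeta v|\ge|r|(1+\frac u4)\ge|r|(1+\frac u2)^{1/2}$, since $(1+\frac u4)^2\ge1+\frac u2$. If $|v|>|r|$, then $|r+\zeta v|=|v+\bar\zeta r|$ with $\bar\zeta$ uniform, so the previous case gives $\mathbb E|r+\zeta v|\ge(|v|^2+\frac12|r|^2)^{1/2}$, and $|v|^2+\frac12|r|^2-|r|^2-\frac12|v|^2=\frac12(|v|^2-|r|^2)>0$.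
\end{proof}

\begin{example}[two columns]\label{ex:two}
Let $A$ have two columns and $\|A\|\le1$. By \eqref{eq:norm}, $\sum_i|a_{i1}+\zeta a_{i2}|\le1$ for every $\zeta\in\mathbb T$. Average over $\zeta$, apply Lemma~\ref{lem:circle}(ii) to each row, and then the triangle inequality in $\mathbb R^2$ to the vectors $(|a_{i1}|,|a_{i2}|/\sqrt2)$:
\[
1\ge\sum_i\big(|a_{i1}|^2+\tfrac12|a_{i2}|^2\big)^{1/2}\ge\big(t_1^2+\tfrac12t_2^2\big)^{1/2}.
\]
Hence $t_1\le(1-t_2^2/2)^{1/2}\le1-t_2^2/4$. Since $|h_1(z)|\le t_1$, we obtain $|h_1(z)|+\frac14t_2^2\le1$ for every $z\in\mathbb T^m$, alongside $|h_1(z)|+|h_2(z)|\le1$. So in the latter inequality $|h_2(z)|$ may be replaced by $\max(|h_2(z)|,\frac14t_2^2)$.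
\end{example}

In general we want a floor under many columns at once. We merge the columns that we keep into one, with the phases that are optimal for $z$, and the remaining columns into another. The new difficulty is that the remaining columns may cancel each other when merged. Random phases prevent this on average, by \eqref{eq:sawa}, at the price of a factor $\pi/4$.

\begin{proposition}\label{prop:floor}
If $\|A\|\le1$, then for every $z\in\mathbb T^m$
\[
\sum_j\max\Big(|h_j(z)|,\ \frac\pi{16}\,t_j^2\Big)\le1 .
\]
\end{proposition}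

\begin{proof}
Fix $z$ and a set $J$ of columns. For $j\notin J$ choose $w_j\in\mathbb T$ with $w_jh_j(z)=|h_j(z)|$. Let $\xi_j\in\mathbb T$ for $j\in J$ be arbitrary for now, and put
\[
Y_i=\sum_{j\notin J}a_{ij}w_j,\qquad V_i=\sum_{j\in J}a_{ij}\xi_j,\qquad y=\sum_i|Y_i|,\qquad\nu=\sum_i|V_i| .
\]
For $\zeta\in\mathbb T$ the numbers $w_j$ and $\zeta\xi_j$ are unimodular, so $\sum_i|Y_i+\zeta V_i|\le1$ by \eqref{eq:norm}. This is the only property of the two columns used in Example~\ref{ex:two}, so the computation there, with columns $(Y_i)$ and $(V_i)$, gives $y+\frac14\nu^2\le1$. The number $y$ does not depend on $\xi$, and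
\[
y\ge\Big|\sum_iz_iY_i\Big|=\Big|\sum_{j\notin J}w_jh_j(z)\Big|=\sum_{j\notin J}|h_j(z)| .
\]
Now let the $\xi_j$ be Steinhaus variables. By Jensen's inequality, \eqref{eq:sawa} for each row, and \eqref{eq:mink},
\[
\mathbb E\nu^2\ge(\mathbb E\nu)^2\ge\frac\pi4\Big(\sum_i\Big(\sum_{j\in J}|a_{ij}|^2\Big)^{1/2}\Big)^2\ge\frac\pi4\sum_{j\in J}t_j^2 .
\]
Taking expectations in $y+\frac14\nu^2\le1$ gives $\sum_{j\notin J}|h_j(z)|+\frac\pi{16}\sum_{j\in J}t_j^2\le1$ for every $J$. Choose $J=\{j:|h_j(z)|<\frac\pi{16}t_j^2\}$.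
\end{proof}

\begin{remark}[complex scalars are needed]\label{rem:real}
With signs in place of phases there is no second-order gain: for real $r,v$ the average of $|r+v|$ and $|r-v|$ is $\max(|r|,|v|)$. Let $B$ have columns $\frac12(1,1)$ and $\frac12(1,-1)$. Over the reals its norm is $\max\frac12(|z_1+z_2|+|z_1-z_2|)=1$, and at $z=(1,1)$ we have $h_1=1$, $h_2=0$, $t_2=1$. So the real analogue of Proposition~\ref{prop:floor} fails with any positive constant in place of $\pi/16$.
\end{remark}

The whole argument can now be seen in one family of matrices.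

\begin{example}[square matrices with unimodular entries]\label{ex:square}
Let $A$ be an $n\times n$ matrix with $|a_{ij}|=1$, such as the Fourier matrix, and let $\rho=n^{3/2}/\|A\|$, which is $N_p(A)/\|A\|$ for every $p$. The entries of $A/\|A\|$ have modulus $\rho n^{-3/2}$, so for this matrix $c_j=\rho/n$ and $t_j^2=\rho^2/n=\rho c_j$, and $h_j(z)/c_j$ has the law of $S_n$ when $z$ is Steinhaus. Taking expectations in Proposition~\ref{prop:floor},
\[
1\ge\sum_jc_j\,\mathbb E\max\Big(\frac{|h_j|}{c_j},\frac{\pi\rho}{16}\Big)=\rho\,\mathbb E\max\Big(|S_n|,\frac{\pi\rho}{16}\Big).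
\]
Either $\rho<1$, or the floor is at least $\pi/16$ and $\rho\le1/\mathbb E\max(|S_n|,\pi/16)$. By \eqref{eq:clt}, along any sequence of such matrices with $n\to\infty$,
\[
\limsup\rho\le\max\Big\{1,\ \Big(\tfrac{\sqrt\pi}2+\gamma(\tfrac\pi{16})\Big)^{-1}\Big\}<\kappa .
\]
The gain comes from the event, of positive probability, that the Gaussian limit falls below the floor.
\end{example}

Two features of this example fail in general. The columns need not be long and flat, so $h_j/c_j$ need not be close to a Gaussian; this is the subject of Section~\ref{sec:strict}. And the ratio $t_j^2/c_j$ may vary with $j$; this is handled in Section~\ref{sec:proof}.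

\section{A strict Khinchine inequality with a floor}\label{sec:strict}

\begin{proposition}\label{prop:strict}
For every $\tau>0$ there is $\delta(\tau)\in(0,\frac12]$ such that
\[
\mathbb E\max(|X_a|,\tau)\ge\tfrac{\sqrt\pi}2+\delta(\tau)
\]
for all finite complex sequences $a$ with $\sum|a_i|^2=1$.
\end{proposition}

The floor is necessary: by \eqref{eq:clt}, $\delta(\tau)\le\gamma(\tau)\le\tau^3/3$, which tends to $0$ with $\tau$. On the other hand the floor does not always help. For $a=(1)$ we have $|X_a|=1$, and a small floor is never reached; but then $\mathbb E|X_a|=1$ is already well above $\sqrt\pi/2$. The proposition says that one of these two gains is always present, uniformly in $a$.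

To get uniformity we use compactness. The unit sphere of $\ell_2$ is not compact, but decreasing sequences have coordinatewise convergent subsequences, and the mass that escapes is spread over many small coefficients, which produce a Gaussian in the limit. Call a \emph{limit variable} any
\[
X=\sum_{i\ge1}\alpha_iz_i+\beta G,\qquad\alpha_1\ge\alpha_2\ge\dots\ge0,\quad\beta\ge0,\quad\sum_i\alpha_i^2+\beta^2=1,
\]
with $G$ independent of the Steinhaus variables $z_i$. The series converges in $L^2$ by orthonormality, and $\mathbb E|X|^2=1$.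

\begin{lemma}\label{lem:limit}
For $k\ge1$ let $a^{(k)}_1\ge a^{(k)}_2\ge\dots\ge0$ be a finitely supported sequence with $\sum_i(a_i^{(k)})^2=1$. Then along a subsequence $X_{a^{(k)}}$ converges in law to a limit variable.
\end{lemma}

\begin{proof}
By a diagonal argument we may assume $a_i^{(k)}\to\alpha_i$ for each $i$. Then $(\alpha_i)$ is decreasing and nonnegative, and $\sum_{i\le I}\alpha_i^2\le1$ for every $I$. Put $\beta_I=(1-\sum_{i\le I}\alpha_i^2)^{1/2}$, $\beta=\lim_I\beta_I$, and let $X$ be the corresponding limit variable. By L\'evy's continuity theorem it suffices to show that for each $\eta\in\mathbb C$ the characteristic function $\Phi_k=\mathbb E\exp(\mathrm i\operatorname{Re}(\bar\eta X_{a^{(k)}}))$ tends to $\Phi=\mathbb E\exp(\mathrm i\operatorname{Re}(\bar\eta X))$.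

For $a\ge0$ the variable $\operatorname{Re}(\bar\eta az_1)$ has the symmetric law of $|\eta|a\cos\Theta$, with $\Theta$ uniform on $[0,2\pi)$. So, with $\psi(x)=\mathbb E\cos(x\cos\Theta)$ (the Bessel function $J_0$), independence gives $\Phi_k=\prod_i\psi(|\eta|a_i^{(k)})$. Let $0\le x\le1$ and $s=1-\psi(x)$. From $0\le1-\cos u\le u^2/2$, $|1-\cos u-u^2/2|\le u^4/24$ and $\mathbb E\cos^2\Theta=\frac12$ we get $0\le s\le x^2/4$ and $|s-x^2/4|\le x^4/24$. As $|\log(1-s)+s|\le s^2$ for $0\le s\le\frac12$,
\begin{equation}\label{eq:logpsi}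
|\log\psi(x)+x^2/4|\le x^4/16+x^4/24\le x^4\qquad(0\le x\le1).
\end{equation}
Fix an integer $I\ge\max(1,|\eta|^2)$. Monotonicity gives $i(a_i^{(k)})^2\le1$, so $|\eta|a_i^{(k)}\le1$ for $i>I$, and $\sum_{i>I}(a_i^{(k)})^4\le(a_{I+1}^{(k)})^2\le1/I$. Summing \eqref{eq:logpsi} over $i>I$, we obtain $\Phi_k=Q_{k,I}\,e^{\varepsilon_{k,I}}$ with $|\varepsilon_{k,I}|\le|\eta|^4/I$ and
\[
Q_{k,I}=\prod_{i\le I}\psi(|\eta|a_i^{(k)})\cdot\exp\Big(-\frac{|\eta|^2}4\Big(1-\sum_{i\le I}(a_i^{(k)})^2\Big)\Big).
\]
Here $|Q_{k,I}|\le1$, and $Q_{k,I}\to P_I:=\prod_{i\le I}\psi(|\eta|\alpha_i)\cdot e^{-|\eta|^2\beta_I^2/4}$ as $k\to\infty$. Hence $\limsup_k|\Phi_k-P_I|\le e^{|\eta|^4/I}-1$. Since $\operatorname{Re}(\bar\eta\beta_IG)$ is a centered real normal variable of variance $|\eta|^2\beta_I^2/2$, the number $P_I$ is the characteristic function at $\eta$ of $\sum_{i\le I}\alpha_iz_i+\beta_IG$. These variables tend to $X$ in $L^2$, so $P_I\to\Phi$. Letting $I\to\infty$ gives $\Phi_k\to\Phi$.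
\end{proof}

For a single limit variable we need only a qualitative alternative. When $\beta=0$, the dividing line is whether the largest coefficient can be canceled by the others.

\begin{lemma}\label{lem:alt}
Let $X$ be a limit variable. Then either $P(|X|<\tau)>0$ for every $\tau>0$, or $\mathbb E|X|>0.89>\sqrt\pi/2$.
\end{lemma}

\begin{proof}
The last inequality holds because $4(0.89)^2>3.16>\pi$. Fix $\tau>0$.

\emph{Case 1: $\beta>0$.} For every $u\in\mathbb C$ we have $g(u):=P(|u+\beta G|<\tau)>0$, as $G$ has a positive density. By independence $P(|X|<\tau)=\mathbb E\,g(\sum\alpha_iz_i)>0$.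

\emph{Case 2: $\beta=0$ and $\sum_{i\ge2}\alpha_i\ge\alpha_1$, the sum being possibly infinite.} Here $\alpha_1>0$. Choose $K\ge2$ with $\sum_{i=2}^K\alpha_i\ge\alpha_1-\tau/4$ and $\sum_{i>K}\alpha_i^2\le\tau^2/64$. We first find $u\in\mathbb T^K$ with $|\sum_{i\le K}\alpha_iu_i|\le\tau/4$. If $\sum_{i=2}^K\alpha_i\le\alpha_1$, take $u_1=1$ and $u_i=-1$ for $i\ge2$; the sum lies in $[0,\tau/4]$. Otherwise consider the continuous function $f(u_2,\dots,u_K)=|\sum_{i=2}^K\alpha_iu_i|$ on the connected set $\mathbb T^{K-1}$. It takes the value $\sum_{i=2}^K\alpha_i>\alpha_1$ at $(1,\dots,1)$. It also takes a value at most $\alpha_2\le\alpha_1$: let $u_2=1$, and choose each further $u_i=\pm1$ opposite in sign to the current partial sum $s$; the new partial sum has modulus $||s|-\alpha_i|\le\max(|s|,\alpha_i)$, so all partial sums have modulus at most $\alpha_2$. Hence $f$ takes the value $\alpha_1$, and at such a point $u_1=-\alpha_1^{-1}\sum_{i=2}^K\alpha_iu_i$ is unimodular and makes the full sum $0$.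

So the open set $\{u\in\mathbb T^K:|\sum_{i\le K}\alpha_iu_i|<\tau/2\}$ is nonempty, and $(z_1,\dots,z_K)$ lies in it with positive probability. The tail $\sum_{i>K}\alpha_iz_i$ is independent of $(z_1,\dots,z_K)$, and by Chebyshev's inequality it has modulus at least $\tau/2$ with probability at most $(\tau^2/64)/(\tau^2/4)=\frac1{16}$. Thus $P(|X|<\tau)>0$.

\emph{Case 3: $\beta=0$ and $x:=\alpha_1>\sum_{i\ge2}\alpha_i$.} Now $|X|$ is bounded away from $0$, and we estimate $\mathbb E|X|$ directly. We have $1-x^2=\sum_{i\ge2}\alpha_i^2\le(\sum_{i\ge2}\alpha_i)^2<x^2$, so $1/\sqrt2<x\le1$. Let $Y=\sum_{i\ge2}\alpha_iz_i$. Then $|Y|<x$, $\mathbb E|Y|^2=1-x^2$ and $\mathbb E|Y|^4\ge(1-x^2)^2$. Write $|X|=|x+\bar z_1Y|$, where $\bar z_1$ is uniform on $\mathbb T$ and independent of $Y$. Lemma~\ref{lem:circle}(i), applied for each fixed value of $Y$, gives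
\[
\mathbb E|X|\ge\varphi(x)+\frac{(1-x^2)^2}{64x^3},\qquad\varphi(x)=x+\frac{1-x^2}{4x}=\frac1{4x}+\frac{3x}4 .
\]
Since $\varphi'(x)=\frac34-\frac1{4x^2}>0$ for $x^2>\frac13$, the function $\varphi$ increases on our range, while $(1-x^2)^2/x^3$ decreases on $(0,1]$. If $x\ge\frac34$, then $\mathbb E|X|\ge\varphi(\frac34)=\frac{43}{48}>0.89$. Near $x=1/\sqrt2$ the term $\varphi$ alone does not suffice, because $\varphi(1/\sqrt2)=5\sqrt2/8$ has square $25/32<\pi/4$; this is why the third term of the series was kept. For $1/\sqrt2<x<\frac34$,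
\[
\mathbb E|X|\ge\frac{5\sqrt2}8+\frac{(7/16)^2}{64\,(3/4)^3}=\frac{5\sqrt2}8+\frac{49}{6912}>0.883+0.007=0.89 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:strict}]
It suffices to find some $\delta>0$, since it may be decreased to be at most $\frac12$. If there is none, then for each $k$ there is a finite unit vector $a^{(k)}$ with $\mathbb E\max(|X_{a^{(k)}}|,\tau)<\frac{\sqrt\pi}2+\frac1k$. Replacing the coefficients by their moduli in decreasing order does not change the law, so Lemma~\ref{lem:limit} gives a subsequence converging in law to a limit variable $X$. By Lemma~\ref{lem:ui}, used with floor $0$ and with floor $\tau$, and by \eqref{eq:sawa} for $a^{(k)}$,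
\[
\mathbb E|X|\ge\tfrac{\sqrt\pi}2\ge\mathbb E\max(|X|,\tau)\ge\mathbb E|X| .
\]
So $\mathbb E|X|=\sqrt\pi/2$, and the nonnegative variable $\max(|X|,\tau)-|X|$ has mean zero, which means $P(|X|<\tau)=0$. This contradicts both alternatives of Lemma~\ref{lem:alt}.
\end{proof}

\section{Proof of Theorem~\ref{thm:main} for $1<p<2$}\label{sec:proof}

The equalities $C_1=C_2=\kappa$ are Proposition~\ref{prop:end}, and $C_p\ge1$ was shown in Section~\ref{sec:intro}. Let $1<p<2$ and $\lambda=2-q\in(0,1)$ as in Section~\ref{sec:interp}. We split the columns according to the ratio $t_j^2/c_j$. Columns with a small ratio contribute little to the right side of \eqref{eq:holder1}, and the threshold $M$ is chosen to make ``little'' precise. Fix $M>0$ with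
\begin{equation}\label{eq:M}
M^{1-\lambda}\kappa\le\tfrac12(1-2^{-\lambda})\kappa^q,
\end{equation}
and put $\tau=\pi M/16$ and $\delta=\delta(\tau)\in(0,\frac12]$ from Proposition~\ref{prop:strict}. The numbers $M,\tau,\delta$ depend only on $p$.

Let $A$ be a matrix with $\|A\|=1$ and no zero column, and let $\mathcal H=\{j:t_j^2\ge Mc_j\}$. For Steinhaus $z$, the variable $h_j(z)/c_j$ has the form $X_a$ with $a$ a unit vector. If $j\in\mathcal H$, then $\frac\pi{16}t_j^2\ge\tau c_j$, and Proposition~\ref{prop:strict} gives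
\[
\mathbb E\max\big(|h_j|,\tfrac\pi{16}t_j^2\big)\ge c_j\,\mathbb E\max\big(|h_j|/c_j,\tau\big)\ge\big(\kappa^{-1}+\delta\big)c_j .
\]
If $j\notin\mathcal H$, the left side is at least $\mathbb E|h_j|\ge\kappa^{-1}c_j$ by \eqref{eq:sawa}. Taking expectations in Proposition~\ref{prop:floor}, we obtain the improved form of the first bound in \eqref{eq:end}:
\begin{equation}\label{eq:improved}
\frac1\kappa\sum_jc_j+\delta\sum_{j\in\mathcal H}c_j\le1 .
\end{equation}

\emph{Suppose first that $\sum_{j\in\mathcal H}c_j\le\kappa/2$.} On $\mathcal H$ use \eqref{eq:holder2} and $\sum t_j^2\le\kappa^2$. Off $\mathcal H$ use $c_j^\lambda(t_j^2)^{1-\lambda}\le M^{1-\lambda}c_j$ and $\sum c_j\le\kappa$. By \eqref{eq:holder1} and \eqref{eq:M},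
\[
N_p(A)^q\le\Big(\frac\kappa2\Big)^\lambda\kappa^{2(1-\lambda)}+M^{1-\lambda}\kappa\le2^{-\lambda}\kappa^q+\tfrac12(1-2^{-\lambda})\kappa^q=\tfrac12(1+2^{-\lambda})\kappa^q .
\]

\emph{Suppose next that $\sum_{j\in\mathcal H}c_j>\kappa/2$.} Then \eqref{eq:improved} gives $\sum_jc_j\le\kappa(1-\delta\kappa/2)$, where $0<1-\delta\kappa/2<1$ because $\delta\le\frac12$ and $\kappa<4$. By \eqref{eq:holder1}, \eqref{eq:holder2} for all columns, and \eqref{eq:end},
\[
N_p(A)^q\le\Big(\sum_jc_j\Big)^\lambda\Big(\sum_jt_j^2\Big)^{1-\lambda}\le(1-\delta\kappa/2)^\lambda\kappa^q .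
\]

Neither bound depends on $A$ or on its size, so by homogeneity and the reduction in Section~\ref{sec:prelim},
\[
C_p\le\kappa\cdot\max\Big\{\tfrac12(1+2^{-\lambda}),\ (1-\delta\kappa/2)^\lambda\Big\}^{1/q}<\kappa=\frac2{\sqrt\pi}.
\]
This completes the proof of Theorem~\ref{thm:main}. \qed

\begin{remark}
The hypothesis $1<p<2$ enters only through $0<\lambda<1$. At $p=2$ we have $\lambda=1$, so $M^{1-\lambda}=1$ and \eqref{eq:M} has no solution: columns with small $t_j^2/c_j$ cost nothing, and the wide matrices of Proposition~\ref{prop:end} consist of such columns. At $p=1$ we have $\lambda=0$, both numbers in the maximum equal $1$, and a gain in $\sum c_j$ has no effect on $N_1$. Every constant in the proof is explicit except $\delta(\tau)$, which comes from the compactness argument of Section~\ref{sec:strict}.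
\end{remark}

\begin{thebibliography}{9}

\bibitem{CP}
Wasthenny Cavalcante and Daniel Pellegrino,
\emph{Geometry of the closed unit ball of the space of bilinear forms on $\ell_\infty^2$},
arXiv:1603.01535 (2016).

\bibitem{Sawa}
Sawa, Studia Math. \textbf{81} (1985), 107--126.

\end{thebibliography}
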